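\title{Forgetting a Cantor set: a homology isomorphism of mapping class groups}

\begin{abstract}
Let $S_{g,1}$ be the compact, connected, orientable surface of genus $g$ with one boundary component, and let $\mathcal C$ be a Cantor set in its interior. We prove that the forgetful homomorphism $\operatorname{Map}(S_{g,1}\smallsetminus\mathcal C)\to\operatorname{Map}(S_{g,1})$ is surjective with acyclic kernel, so that it induces isomorphisms on homology in all degrees. The kernel is the fundamental group of a space of Cantor sets in the surface. We cover this space by pieces that are acyclic by the known case of the disk, and we show that the poset indexing the cover has the weak homotopy type of the Ran space of the surface, which is weakly contractible.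
\end{abstract}

\section{Introduction}

For a surface $S$, possibly noncompact and possibly with compact boundary, the \emph{mapping class group} $\operatorname{Map}(S)$ is the group of orientation-preserving homeomorphisms of $S$ that restrict to the identity on $\partial S$, modulo isotopy through such homeomorphisms. Throughout, $M=S_{g,1}$ is the compact, connected, orientable surface of genus $g\ge0$ with one boundary component, $M^\circ$ is its interior, and $\mathcal C\subset M^\circ$ is a Cantor set, that is, a nonempty, compact, metrizable, totally disconnected space without isolated points. The surface $M$ is the Freudenthal end compactification of $M\smallsetminus\mathcal C$, with $\mathcal C$ as the space of ends, so every homeomorphism of $M\smallsetminus\mathcal C$ extends uniquely to a homeomorphism of $M$. Extension induces the \emph{forgetful homomorphism}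
\begin{equation}\label{eq:forget}
\operatorname{Map}(M\smallsetminus\mathcal C)\longrightarrow\operatorname{Map}(M).
\end{equation}
Palmer and Wu \cite{PW} ask the following question.

\begin{quote}
\emph{Does the forgetful map \eqref{eq:forget} induce isomorphisms on homology in all degrees?}
\end{quote}

Half of this is formal. All Cantor sets in $M^\circ$ are equivalent under homeomorphisms of $M$ that fix the boundary (Lemma~\ref{lem:homog}), so we may place $\mathcal C$ in a collar of $\partial M$. If $M_0\subset M$ is the closure of the complement of the collar, extension by the identity gives a homomorphism $s\colon\operatorname{Map}(M_0)\to\operatorname{Map}(M\smallsetminus\mathcal C)$, and its composite with \eqref{eq:forget} is the isomorphism $\operatorname{Map}(M_0)\cong\operatorname{Map}(M)$ given by attaching a collar. Thus \eqref{eq:forget} is split surjective, and the question is whether the motions of the Cantor set create new homology.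

For a finite set $\mathbf x\subset M^\circ$ in place of $\mathcal C$ they do. If $\mathbf x$ has at least two points, the sign of the permutation of $\mathbf x$ is a surjection $\operatorname{Map}(M\smallsetminus\mathbf x)\to\mathbb Z/2$ that vanishes on the image of $s$, so the forgetful map is not injective on $H_1$. If $\mathbf x=\{x\}$, evaluation at $x$ is a fiber bundle from the group of homeomorphisms of $M$ fixing $\partial M$ onto $M^\circ$; this group has no higher homotopy (Lemma~\ref{lem:groups}), so the kernel of the forgetful map is $\pi_1(M,x)$, a free group of rank $2g$. Its elements push the point $x$ around loops.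

For the Cantor set two known results point the other way: the map \eqref{eq:forget} induces an isomorphism on $H_1$ for every $g$, and the answer is positive for $g=0$. Call a space or a group \emph{acyclic} if it has the integral homology of a point. Since $\operatorname{Map}(\mathbb D^2)$ is trivial, the case $g=0$ is the following known theorem, which we use as an input.

\begin{theorem}[the case of the disk]\label{thm:disk}
The group $\operatorname{Map}(\mathbb D^2\smallsetminus\mathcal C)$ is acyclic.
\end{theorem}

So motions of a Cantor set inside a disk are invisible to homology. What remains is to understand motions that use the topology of $M$, such as pushing $\mathcal C$, or a part of it, around a handle. We show that these are invisible as well, so the answer to the question is yes for every $g\ge1$.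

\begin{theorem}\label{thm:main}
For every $g\ge0$ the forgetful map $\operatorname{Map}(S_{g,1}\smallsetminus\mathcal C)\to\operatorname{Map}(S_{g,1})$ is surjective with acyclic kernel. Hence it induces isomorphisms
\[
H_i(\operatorname{Map}(S_{g,1}\smallsetminus\mathcal C);L)\xrightarrow{\ \cong\ }H_i(\operatorname{Map}(S_{g,1});L)\qquad(i\ge0)
\]
for every $\operatorname{Map}(S_{g,1})$-module $L$, in particular for $L=\mathbb Z$.
\end{theorem}

Allowing all modules $L$ costs nothing and loses nothing: for $L=\mathbb Z[\operatorname{Map}(S_{g,1})]$ the left side is the homology of the kernel, by Shapiro's lemma, and the right side is the homology of a point.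

Theorem~\ref{thm:main} comes from a statement about topological groups. Let
\[
G=\operatorname{Homeo}_\partial(M),\qquad H=\{f\in G: f(\mathcal C)=\mathcal C\},
\]
where $\operatorname{Homeo}_\partial$ denotes homeomorphisms that fix the boundary pointwise (these preserve the orientation), with the compact-open topology.

\begin{theorem}\label{thm:fiber}
The homotopy fiber of $BH\to BG$ is acyclic.
\end{theorem}

The homotopy fiber $X$ is a homotopy-theoretic version of $G/H$, the ``space of Cantor sets in $M^\circ$''. For a finite disjoint union $V$ of open disks in $M^\circ$, let $X(V)\subset X$ consist of the Cantor sets that lie in $V$ and meet every disk of $V$. The proof has three steps.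
\begin{enumerate}
\item The pieces $X(V)$ assemble to $X$ along the poset $P$ of all such $V$ (Sections \ref{sec:cover} and \ref{sec:end}).
\item Each $X(V)$ is acyclic: it is a product of classifying spaces of unions of groups covered by Theorem~\ref{thm:disk} (Section~\ref{sec:pieces}). Hence $X$ has the homology of the nerve of $P$.
\item The same poset indexes a cover, by contractible pieces, of the Ran space of nonempty finite subsets of $M^\circ$, and the Ran space is weakly contractible (Section~\ref{sec:ran}).
\end{enumerate}
Section~\ref{sec:example} shows by hand why pushing a Cantor set around a handle is trivial in homology. Sections \ref{sec:cantor} and \ref{sec:reduction} contain the surface topology and the deduction of Theorem~\ref{thm:main} from Theorem~\ref{thm:fiber}. Besides Theorem~\ref{thm:disk} we rely on the published theorems cited where they are used. Only the surfaces $S_{g,1}$ are treated.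

\section{Pushing a Cantor set around a handle}\label{sec:example}

Let $g\ge1$ and let $K$ be the kernel of \eqref{eq:forget}. If one point is pushed around a nonseparating simple closed curve $\gamma$, the resulting element of the kernel $\pi_1(M)$ has the nonzero class $[\gamma]$ in $H_1(\pi_1(M))=H_1(M)$. We show that the corresponding push of the whole Cantor set is zero in $H_1(K)$. We need two facts: any two Cantor sets in an open disk are related by a compactly supported homeomorphism of the disk (Lemma~\ref{lem:homog}(a) below), and such a homeomorphism is isotopic to the identity in $G$ by the Alexander trick.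

Let $R=S^1\times[-1,8]\subset M^\circ$ be an annulus with core $\gamma$, where $S^1=\mathbb R/\mathbb Z$, and let $J\subset S^1$ be an open arc. Place the Cantor set as $\mathcal C=\mathcal C_1\sqcup\mathcal C_2\sqcup\mathcal C_3$ with Cantor sets $\mathcal C_i\subset J\times(2i-1,2i)$; see Figure~\ref{fig:annulus}. For $a=(a_1,a_2,a_3)\in\mathbb Z^3$ let $\lambda_a\colon[-1,8]\to\mathbb R$ equal $a_i$ on $[2i-1,2i]$, vanish on $[-1,0]\cup[7,8]$, and be affine on the four intervals in between. Put $\rho_a(\theta,r)=(\theta+\lambda_a(r),r)$ on $R$ and $\rho_a=\mathrm{id}$ elsewhere. Then $\rho_a$ is the identity wherever $\lambda_a$ is an integer, so it fixes $\mathcal C$. Replacing $\lambda_a$ by $s\lambda_a$, $0\le s\le1$, gives a path in $G$ from the identity to $\rho_a$, along which $\mathcal C_i$ travels $a_i$ times around $\gamma$. So $\rho_a$ represents an element of $K$, and $\rho_a\rho_b=\rho_{a+b}$. Let $x_1,x_2,x_3\in H_1(K)$ be the classes of $\rho_{(1,0,0)},\rho_{(0,1,0)},\rho_{(0,0,1)}$. The push of all of $\mathcal C$ has class $x_1+x_2+x_3$.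

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\foreach \a in {1,3,5} \fill[black!12] (\a,0) rectangle (\a+1,2);
\draw (-1,0) rectangle (8,2);
\draw[dashed] (-1,0.6)--(8,0.6) (-1,1.4)--(8,1.4);
\node[left] at (-1,1) {$J$};
\foreach \a/\n in {1/1,3/2,5/3}{
  \foreach \d in {0.15,0.3,0.7,0.85} \fill (\a+\d,1) circle (1pt);
  \node at (\a+0.5,1.7) {$\mathcal C_{\n}$};}
\foreach \a in {0,...,7} \node[below] at (\a,0) {\small $\a$};
\draw[thick] (-1,-1.3)--(0,-1.3)--(1,-0.7)--(2,-0.7)--(3,-1.3)--(8,-1.3);
\draw[thick] (-1,-2.2)--(0,-2.2)--(1,-1.6)--(4,-1.6)--(5,-2.2)--(8,-2.2);
\node[right] at (8,-1.3) {$\lambda_{(1,0,0)}$};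
\node[right] at (8,-2.2) {$\lambda_{(1,1,0)}$};
\end{tikzpicture}
\caption{The annulus $S^1\times[-1,8]$, cut open: top and bottom edges are identified, and the coordinate $r\in[-1,8]$ runs horizontally. The three parts of the Cantor set lie in the shaded bands. Below are the graphs of the rotation functions that push $\mathcal C_1$ alone and $\mathcal C_1\cup\mathcal C_2$ once around the annulus. The two pushes differ only in where the graph descends.}
\label{fig:annulus}
\end{figure}

\emph{First relation: $x_1+x_2=x_1$.} The map $\rho_{(1,0,0)}$ is supported over $[0,1]\cup[2,3]$, where it rotates by $r$ and by $3-r$. The map $\rho_{(1,1,0)}$ is supported over $[0,1]\cup[4,5]$, where it rotates by $r$ and by $5-r$. So they are conjugate by any $h$ that is the identity over $[0,1]$ and the translation $r\mapsto r+2$ over $[2,3]$. To find such an $h$ representing an element of $K$, start with a radial map $u(\theta,r)=(\theta,\bar u(r))$, where $\bar u$ is a homeomorphism of $[-1,8]$ that fixes $[-1,1]$ pointwise and translates $[2,3]$ to $[4,5]$. It is isotopic to the identity in $G$ by the straight-line isotopy of $\bar u$. Now $u(\mathcal C_1)$ and $\mathcal C_1\cup\mathcal C_2$ are Cantor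 sets in the open disk $J\times(1,4)$, and $u(\mathcal C_2\cup\mathcal C_3)$ and $\mathcal C_3$ are Cantor sets in $J\times(5,8)$. Correct $u$ by homeomorphisms compactly supported in these two disks to obtain $h$ with $h(\mathcal C)=\mathcal C$.

\emph{Second relation: $x_1=x_2=x_3$.} The map $\rho_{(0,1,0)}$ rotates by $r-2$ over $[2,3]$ and by $5-r$ over $[4,5]$, so it is conjugate to $\rho_{(1,0,0)}$ by any $h$ that translates by $2$ over $[0,1]\cup[2,3]$. Take $\bar u$ with $\bar u(r)=r+2$ on $[0,3]$. Move $u(\mathcal C_1)$ to $\mathcal C_2$ inside $J\times(3,4)$. It remains to move $u(\mathcal C_2\cup\mathcal C_3)\subset J\times(5,8)$ to $\mathcal C_1\cup\mathcal C_3$ without touching $S^1\times[2,5]$. Take a closed rectangle in $J\times(1,2)$ around $\mathcal C_1$ and one in $J\times(5,8)$ around $\mathcal C_3\cup u(\mathcal C_2\cup\mathcal C_3)$. Since $\gamma$ is nonseparating, a band in $M^\circ\smallsetminus(S^1\times[2,5])$ joins the two rectangles to a disk whose interior contains both Cantor sets, and we correct there. This gives $x_1=x_2$, and the reflection $r\mapsto7-r$ of the argument gives $x_3=x_2$.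

Write $\beta=x_1=x_2=x_3$ for the class of pushing a proper part of $\mathcal C$, and $\alpha=x_1+x_2+x_3$ for the class of pushing all of it. The relations read
\begin{equation}\label{eq:swindle}
\beta=x_1+x_2=2\beta,\qquad \alpha=(x_1+x_2)+x_3=2\beta ,
\end{equation}
so $\beta=0$ and $\alpha=0$. The first relation is the one that has no counterpart for a finite set: $h$ carries $\mathcal C_1$ onto $\mathcal C_1\cup\mathcal C_2$. One clump of the Cantor set may be regarded as two clumps and two as one, so from a distance a moving Cantor set looks like a finite set of points that may split and merge. The space of such finite sets is the Ran space, and \eqref{eq:swindle} will reappear as the proof that its homotopy groups vanish.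

\section{Cantor sets in surfaces}\label{sec:cantor}

A nonempty clopen subset of a Cantor set is a Cantor set, and so is a finite disjoint union of Cantor sets: the defining properties are inherited. The next lemma provides the small disks that all later arguments use.

\begin{lemma}\label{lem:disks}
Let $O$ be an open subset of a metrized surface without boundary, let $A\subset O$ be nonempty, compact and totally disconnected, and let $\varepsilon>0$. There are finitely many disjoint closed disks in $O$ of diameter less than $\varepsilon$ whose interiors cover $A$ and each meet $A$.
\end{lemma}

\begin{proof}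
Cover $A$ by chart domains in $O$ of diameter less than $\varepsilon$. Since $A$ is compact and totally disconnected, it has a finite partition into clopen pieces, each inside one of these domains. The pieces are disjoint compact sets, so they have disjoint open neighborhoods inside their domains. It suffices to treat each piece in its neighborhood, so we may assume $O\subset\mathbb R^2$ and ignore the diameter.

A regular neighborhood of the union of the squares of a sufficiently fine grid that meet $A$ is a compact polygonal surface $\Sigma\subset O$ with $A\subset\operatorname{int}\Sigma$. Discard the components that miss $A$. Suppose a component $\Sigma'$ has more than one boundary circle. A compact totally disconnected set does not separate a connected surface \cite{HW}, so there is a properly embedded polygonal arc in $\Sigma'\smallsetminus A$ that joins two different boundary circles. Removing a thin open neighborhood of the arc leaves a connected planar polygonal surface with one boundary circle fewer, still containing $A\cap\Sigma'$ in its interior. After finitely many such cuts every component is a compact connected planar surface with one boundary circle, which is a disk.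
\end{proof}

\begin{lemma}\label{lem:homog}
\textup{(a)} If $A,A'$ are Cantor sets in $W\cong\mathbb R^2$, there is a compactly supported homeomorphism $\varphi$ of $W$ with $\varphi(A)=A'$.

\textup{(b)} The group $G$ acts transitively on the Cantor sets in $M^\circ$. In particular, if $V\subset M^\circ$ is a nonempty finite disjoint union of open disks, there is $f\in G$ such that $f(\mathcal C)\subset V$ and $f(\mathcal C)$ meets every component of $V$.
\end{lemma}

\begin{proof}
(a) Every Cantor set in $\mathbb R^2$ is carried to the standard one in $\mathbb R\times0$ by a homeomorphism of $\mathbb R^2$ \cite{Moise}. The reflection in $\mathbb R\times0$ fixes the standard Cantor set, so we may take this homeomorphism to preserve the orientation. Hence there is an orientation-preserving homeomorphism $\Phi$ of $\mathbb R^2$ with $\Phi(A)=A'$. Let $B$ be a round disk with $A\subset\operatorname{int}B$ and $B'$ a round disk with $B\cup\Phi(B)\subset\operatorname{int}B'$. By the Schoenflies theorem, $B'\smallsetminus\operatorname{int}B$ and $B'\smallsetminus\operatorname{int}\Phi(B)$ are closed annuli. The maps $\Phi|_{\partial B}$ and $\mathrm{id}_{\partial B'}$ both preserve the orientation,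 so together they extend to a homeomorphism between these annuli. This extends $\Phi|_B$ to a homeomorphism of $B'$ that fixes $\partial B'$, and we extend further by the identity.

(b) Let $A,A'\subset M^\circ$ be Cantor sets. Cover $A$ by the interiors of disks as in Lemma~\ref{lem:disks}; they are polygons in charts. The complement of the disks in $M^\circ$ is connected, so two of them can be joined by a band that misses the others, which lowers their number by one. Repeating this, we find a closed disk $B_0\subset M^\circ$ with $A\subset\operatorname{int}B_0$, and in the same way $B_1$ with $A'\subset\operatorname{int}B_1$. Identify $\operatorname{int}B_0$ with $\mathbb R^2$, with origin $p$. Since $M^\circ$ is connected, some compactly supported homeomorphism $\kappa$ of $M^\circ$ has $\kappa(p)\in\operatorname{int}B_1$. A compactly supported radial homeomorphism of $\operatorname{int}B_0$ shrinks $A$ into the neighborhood $\kappa^{-1}(\operatorname{int}B_1)$ of $p$. Follow it by $\kappa$ and then apply (a) in $\operatorname{int}B_1$. For the last statement, choose a Cantor set in each component of $V$ and let $A'$ be their union.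
\end{proof}

\section{From mapping class groups to the space of Cantor sets}\label{sec:reduction}

\subsection*{Homeomorphism groups}
To compute the homology of mapping class groups with $BH$ and $BG$ we need $H$ and $G$ to have weakly contractible components. For $H$ the available theorem concerns the noncompact surface $M\smallsetminus\mathcal C$, whose compact-open topology controls nothing near $\mathcal C$ at first sight; part (i) shows that the topologies agree.

\begin{lemma}\label{lem:groups}
\textup{(i)} Restriction $H\to\operatorname{Homeo}_\partial(M\smallsetminus\mathcal C)$ is an isomorphism of topological groups.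

\textup{(ii)} $\pi_i(H)=0$ for $i\ge1$, and $\pi_0(H)=\operatorname{Map}(M\smallsetminus\mathcal C)$.

\textup{(iii)} $\pi_i(G)=0$ for $i\ge1$, and $\pi_0(G)=\operatorname{Map}(M)$.
\end{lemma}

\begin{proof}
(i) Restriction is continuous, and it is bijective because homeomorphisms of $M\smallsetminus\mathcal C$ extend uniquely to $M$. Both groups are metrizable, and translation by a fixed element is continuous in both. So it suffices to show: if $f_k\in H$ and $f_k\to\mathrm{id}$ uniformly on compact subsets of $M\smallsetminus\mathcal C$, then $f_k\to\mathrm{id}$ uniformly on $M$.

Given $\varepsilon>0$, Lemma~\ref{lem:disks} provides disjoint closed disks $D'_j\subset M^\circ$ of diameter less than $\varepsilon$ whose interiors cover $\mathcal C$. Let $D_j\subset\operatorname{int}D'_j$ be a slightly smaller concentric disk, in a parametrization of $D'_j$, with $\mathcal C\cap D'_j\subset\operatorname{int}D_j$. For large $k$, the map $f_k$ moves the points of the compact set $M\smallsetminus\bigcup_j\operatorname{int}D_j$ by less than $\varepsilon$, and $f_k(\partial D_j)\subset\operatorname{int}D'_j$. The circle $f_k(\partial D_j)$ bounds a disk $D''\subset\operatorname{int}D'_j$ by the Schoenflies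 theorem. The space $M\smallsetminus\partial D_j$ has the two components $\operatorname{int}D_j$ and $M\smallsetminus D_j$, so $M\smallsetminus f_k(\partial D_j)$ has the two components $f_k(\operatorname{int}D_j)$ and $f_k(M\smallsetminus D_j)$. One component is $\operatorname{int}D''$, which is connected, open and closed in $M\smallsetminus f_k(\partial D_j)$. It is not $f_k(M\smallsetminus D_j)$, because that set contains $\partial M$. Hence $f_k(D_j)=D''\subset D'_j$, and the points of $D_j$ also move by less than $\varepsilon$.

(ii), (iii) Isotopies are paths in the compact-open topology, which together with (i) gives the statements about $\pi_0$. For $g=0$ the group $G$ is contractible by the Alexander trick $f\mapsto f_s$, where $f_s(x)=sf(x/s)$ for $|x|\le s$ and $f_s(x)=x$ for $|x|\ge s$. In the remaining cases let $\Sigma=M\smallsetminus\mathcal C$ with $g\ge0$, or $\Sigma=M$ with $g\ge1$, and let $\operatorname{Homeo}(\Sigma)_0$ be the identity component of the group of all homeomorphisms of $\Sigma$, the boundary not being fixed. We use two theorems.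
\begin{itemize}
\item (Yagasaki \cite{Yagasaki}.) If $\Sigma$ is a connected noncompact $2$-manifold, possibly with boundary, then $\operatorname{Homeo}(\Sigma)_0$ with the compact-open topology is homotopically trivial unless $\Sigma$ is a plane, an open or half-open annulus, or a once-punctured projective plane.
\item (Hamstrom \cite{Hamstrom}; see \cite{FM}.) If $\Sigma=S_{g,1}$ with $g\ge1$, then $\operatorname{Homeo}(\Sigma)_0$ is contractible.
\end{itemize}
The surface $M\smallsetminus\mathcal C$ has infinitely many ends, so it is not one of the exceptions. In both cases, therefore, $\pi_i(\operatorname{Homeo}(\Sigma)_0)=0$ for all $i$.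

It remains to fix the boundary. Restriction $\operatorname{Homeo}(\Sigma)_0\to\operatorname{Homeo}_+(\partial\Sigma)\simeq S^1$ is a continuous homomorphism with a local section near the identity: if $u$ is close to the identity of $\partial\Sigma=\mathbb R/\mathbb Z$, with lift $\tilde u$ close to the identity of $\mathbb R$, use $(\theta,r)\mapsto((1-r)\tilde u(\theta)+r\theta,r)$ on a collar $\partial\Sigma\times[0,1]$ and the identity elsewhere. So restriction is a principal bundle over an open subgroup, which is all of the connected group $\operatorname{Homeo}_+(\partial\Sigma)$. The fiber is a subgroup of $\operatorname{Homeo}_\partial(\Sigma)$ that contains the path component of the identity, so it has the same homotopy groups in positive degrees. For $i\ge1$ the exact sequence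
\[
0=\pi_{i+1}(S^1)\to\pi_i(\operatorname{Homeo}_\partial(\Sigma))\to\pi_i(\operatorname{Homeo}(\Sigma)_0)=0
\]
gives (iii) and, with (i), also (ii).
\end{proof}

\subsection*{Simplicial groups and their quotients}
We want to identify the homotopy fiber of $BH\to BG$ with ``$G/H$''. For the topological quotient this would require local sections of $G\to G/H$. We avoid that question by passing to singular simplicial sets, where quotients by free actions always behave well. For a topological group $\Gamma$, the singular simplicial set $\operatorname{Sing}\Gamma$ is a simplicial group, and we use $B\operatorname{Sing}\Gamma$, defined in (F3), as our model of $B\Gamma$. A map of simplicial sets is a weak equivalence if its geometric realization is one. The diagonal of a bisimplicial set $Y_{\bullet,\bullet}$ is $(\operatorname{diag}Y)_n=Y_{n,n}$. We recall four standard facts.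

\begin{itemize}
\item[(F1)] Let $Y\to Y'$ be a map of bisimplicial sets. If $Y_{n,\bullet}\to Y'_{n,\bullet}$ is a weak equivalence for every $n$, then $\operatorname{diag}Y\to\operatorname{diag}Y'$ is a weak equivalence. If it is an integral homology isomorphism for every $n$, then so is the map of diagonals, by the spectral sequence of a bisimplicial set. The same holds with the two indices exchanged.
\item[(F2)] Let a simplicial group $\mathcal H$ act freely from the right on a simplicial set $Y$, meaning that $\mathcal H_m$ acts freely on $Y_m$ for all $m$. Then $Y\to Y/\mathcal H$ is a Kan fibration. An equivariant weak equivalence $Y\to Y'$ of free $\mathcal H$-objects induces a weak equivalence $Y/\mathcal H\to Y'/\mathcal H$. Indeed, consider the bar construction $[k]\mapsto Y\times\mathcal H^k$. In simplicial degree $m$ it is the nerve of the action groupoid of $\mathcal H_m$ on $Y_m$, which is equivalent to the set $Y_m/\mathcal H_m$ since the action is free. So its diagonal is weakly equivalent to $Y/\mathcal H$ by (F1), and by (F1) in the other direction the diagonal is invariant under weak equivalences in $Y$.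
\item[(F3)] Let $E\mathcal G=\operatorname{diag}([k]\mapsto\mathcal G^{k+1})$, with faces that omit and degeneracies that repeat a factor. It is weakly contractible and carries the free diagonal right action of $\mathcal G$. Put $B\mathcal G=E\mathcal G/\mathcal G$. Then $\pi_{i+1}(B\mathcal G)\cong\pi_i(\mathcal G)$; a homomorphism that is a weak equivalence induces a weak equivalence of classifying spaces; and $B$ commutes with increasing unions.
\item[(F4)] Let $\mathcal H\subset\mathcal G$ be a simplicial subgroup. By (F2), $B\mathcal H=E\mathcal H/\mathcal H\to E\mathcal G/\mathcal H$ is a weak equivalence. The map $E\mathcal G/\mathcal H\to E\mathcal G/\mathcal G$ is a Kan fibration: lift a horn to $E\mathcal G$, fill it there over $E\mathcal G/\mathcal G$, and project. Its fiber is $\mathcal G/\mathcal H$. So $\mathcal G/\mathcal H$ is the homotopy fiber of $B\mathcal H\to B\mathcal G$, and $\mathcal G/\mathcal H\simeq B\mathcal H$ if $\mathcal G$ is weakly contractible.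
\end{itemize}

From now on $\mathcal G=\operatorname{Sing}G$, $\mathcal H=\operatorname{Sing}H$, and
\[
X=\mathcal G/\mathcal H
\]
is the homotopy fiber of $BH\to BG$. Two simplices $f,f'\colon\Delta^m\to G$ have the same image in $X$ exactly when $f_t(\mathcal C)=f'_t(\mathcal C)$ for all $t$. So by Lemma~\ref{lem:homog}(b) the vertices of $X$ are the Cantor sets in $M^\circ$, and the $m$-simplices are the families of Cantor sets over $\Delta^m$ that are traced out by a continuous family of homeomorphisms.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:fiber}]
By Lemma~\ref{lem:groups} and (F3), $BH$ and $BG$ are Eilenberg--MacLane spaces for $\operatorname{Map}(M\smallsetminus\mathcal C)$ and $\operatorname{Map}(M)$, and $BH\to BG$ induces the forgetful map on $\pi_1$. Consider the long exact sequence of $X\to BH\to BG$. Since $X$ is acyclic, it is connected, so the forgetful map is surjective. For $i\ge2$ the group $\pi_i(X)$ lies between $\pi_{i+1}(BG)=0$ and $\pi_i(BH)=0$. Since $\pi_2(BG)=0$, the group $\pi_1(X)$ is the kernel $K$. So $X$ is an Eilenberg--MacLane space for $K$, and $K$ is acyclic.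

A $\operatorname{Map}(M)$-module $L$ is a local system on $BG$, and its pullback to $X$ is constant. By the universal coefficient theorem $H_0(X;L)=L$ and $H_q(X;L)=0$ for $q>0$. The Serre spectral sequence $H_p(BG;H_q(X;L))\Rightarrow H_{p+q}(BH;L)$ is concentrated in the row $q=0$, so $H_*(BH;L)\to H_*(BG;L)$ is an isomorphism.
\end{proof}

\section{Covers indexed by a poset}\label{sec:cover}

We shall reconstruct two spaces, $G$ and the Ran space, from open sets indexed by one poset. These families are not closed under intersection, so the \v{C}ech nerve of the cover would bring in sets over which we have no control. The following lemma needs only that intersections are covered by smaller members of the family. For a poset $P$, the nerve $\mathrm N(P^{\mathrm{op}})$ has the chains $V_0\ge\dots\ge V_n$ as $n$-simplices; its realization is homeomorphic to $|\mathrm NP|$.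

\begin{lemma}\label{lem:cover}
Let $Y$ be a space, $P$ a poset, and $V\mapsto\mathcal U(V)$ an order-preserving assignment of open subsets of $Y$ such that
\begin{itemize}
\item[(a)] the sets $\mathcal U(V)$ cover $Y$;
\item[(b)] if $y\in\mathcal U(V)\cap\mathcal U(W)$, there is $U\le V,W$ with $y\in\mathcal U(U)$.
\end{itemize}
Let $\mathcal E$ be the bisimplicial set $\mathcal E_{n,m}=\coprod_{V_0\ge\dots\ge V_n}\operatorname{Sing}_m\mathcal U(V_n)$, where the last face map in the $n$-direction uses the inclusion $\mathcal U(V_n)\subset\mathcal U(V_{n-1})$. Then $\operatorname{diag}\mathcal E\to\operatorname{Sing}Y$ is a weak equivalence.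
\end{lemma}

The diagonal of $\mathcal E$ is the homotopy colimit of the $\mathcal U(V)$. The reason to expect the lemma is that over a point $y$ one sees the nerve of $\{V:y\in\mathcal U(V)\}$, a nonempty poset in which any two elements have a lower bound, and such a nerve is contractible. To turn this into a proof we use hypercovers. A simplicial space $U_\bullet$ over $Y$ has \emph{matching spaces} $M_0U=Y$ and, for $n\ge1$, the space $M_nU$ of tuples $(u_0,\dots,u_n)\in U_{n-1}^{\,n+1}$ that lie over one point of $Y$ and satisfy $d_iu_j=d_{j-1}u_i$ for $i<j$. It is an \emph{open hypercover} if each map $U_n\to M_nU$ has the form $\coprod_aO_a\to M_nU$ for an open cover $\{O_a\}$ of $M_nU$. The hypercover theorem of Dugger and Isaksen \cite{DI} says that then $\operatorname{diag}\operatorname{Sing}U_\bullet\to\operatorname{Sing}Y$ is a weak equivalence.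

The simplicial space $[n]\mapsto\coprod\mathcal U(V_n)$ underlying $\mathcal E$ is not a hypercover: at level one, the part $\mathcal U(V_0)\cap\mathcal U(V_1)$ of the matching space is hit only if $V_0\ge V_1$. Hypothesis (b) provides zigzags $V_0\ge V_{01}\le V_1$ instead, and Kan's functor $\operatorname{Ex}$ is the device that admits zigzags as simplices. Recall that an $n$-simplex of $\operatorname{Ex}Z$ is a map from the barycentric subdivision of $\Delta^n$ to $Z$. For the nerve of a poset $Q$, this is an order-preserving map from the poset of nonempty subsets of $[n]=\{0,\dots,n\}$ to $Q$. Precomposition with $S\mapsto\max S$ is a natural weak equivalence $Z\to\operatorname{Ex}Z$.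

\begin{proof}[Proof of Lemma~\ref{lem:cover}]
Let $U_n=\coprod\mathcal U(V_{[n]})$, the coproduct over all families $(V_S)_{\emptyset\ne S\subset[n]}$ in $P$ with $V_S\le V_T$ whenever $T\subset S$. For an order-preserving map $\theta\colon[k]\to[n]$ put $(\theta^*V)_S=V_{\theta(S)}$ and use the inclusion $\mathcal U(V_{[n]})\subset\mathcal U(V_{\theta([k])})$. This is a simplicial space over $Y$. At level zero, $U_0\to Y$ is an open cover by (a). For $n\ge1$, a point of $M_nU$ consists of compatible families on the faces of $[n]$, that is, one family indexed by the proper nonempty subsets $S\subset[n]$, together with a point of $\bigcap_S\mathcal U(V_S)$. So $M_nU=\coprod\bigcap_S\mathcal U(V_S)$, and $U_n\to M_nU$ includes $\mathcal U(V_{[n]})$ into the summand of the restricted family. If $y\in\bigcap_S\mathcal U(V_S)$, then (b), applied repeatedly to the finitely many $V_S$, gives $V_{[n]}$ below all $V_S$ with $y\in\mathcal U(V_{[n]})$. So $U_\bullet$ is an open hypercover, and $\operatorname{diag}\operatorname{Sing}U_\bullet\to\operatorname{Sing}Y$ is a weak equivalence.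

Fix $m$. For $\sigma\in\operatorname{Sing}_mY$ let $P_\sigma=\{V:\sigma(\Delta^m)\subset\mathcal U(V)\}$, an upward closed subset of $P$. A chain or a family lies in $P_\sigma$ exactly when its smallest member does, and $\Delta^m$ is connected. Hence
\[
\mathcal E_{\bullet,m}=\coprod_\sigma\mathrm N(P_\sigma^{\mathrm{op}}),\qquad\operatorname{Sing}_mU_\bullet=\coprod_\sigma\operatorname{Ex}\mathrm N(P_\sigma^{\mathrm{op}}).
\]
Sending a chain $V_0\ge\dots\ge V_n$ to the family $V_S=V_{\max S}$ defines a map of bisimplicial sets $\mathcal E\to\operatorname{Sing}U_\bullet$ over $\operatorname{Sing}Y$. For each $m$ it is a coproduct of the weak equivalences $Z\to\operatorname{Ex}Z$, so it is a weak equivalence on diagonals by (F1).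
\end{proof}

If every $\mathcal U(V)$ is weakly contractible, collapsing each $\operatorname{Sing}\mathcal U(V_n)$ to a point and applying (F1) gives weak equivalences $\operatorname{Sing}Y\leftarrow\operatorname{diag}\mathcal E\to\mathrm N(P^{\mathrm{op}})$.

\begin{example}\label{ex:onedisk}
An \emph{open disk} in $M^\circ$ is an open subset homeomorphic to $\mathbb R^2$. Let $P_1$ be the poset of open disks under inclusion, $Y=M^\circ$ and $\mathcal U(V)=V$. Hypothesis (b) holds by taking a small disk around $y$ in $V\cap W$. So $|\mathrm NP_1|\simeq M^\circ$, which is the space of positions of a single point. Every Cantor set in $M^\circ$ also lies in a single open disk, by the proof of Lemma~\ref{lem:homog}(b). But the cover of the space of Cantor sets indexed by $P_1$ violates (b): a Cantor set that meets two components of $V\cap W$ lies in no disk inside $V\cap W$. This forces us to admit unions of several disks, and it is the reason why the answer for the Cantor set differs from the answer for a point.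
\end{example}

\section{Unions of disks and the Ran space}\label{sec:ran}

Let $P$ be the set of all $V\subset M^\circ$ that are unions of a finite number $k\ge1$ of disjoint open disks, with $k$ arbitrary. Set $V\le W$ if $V\subset W$ and every component of $W$ contains a component of $V$. This is a partial order. It is chosen so that the condition ``lies in $V$ and meets every component of $V$'' passes from $V$ to $W$ when $V\le W$. The condition of meeting every component cannot be dropped: the sets that merely lie in $V$ fall into $2^k-1$ disjoint open classes according to the components they meet, and a disconnected piece is not acyclic.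

\begin{proposition}\label{prop:poset}
The space $|\mathrm NP|$ is weakly contractible.
\end{proposition}

To compute the homotopy type of a nerve we look for a space that $P$ covers by contractible sets. For a metrizable space $Y$, the \emph{Ran space} $\operatorname{Ran}(Y)$ is the set of nonempty finite subsets $S\subset Y$ with the Vietoris topology, generated by the sets $\{S:S\subset O\}$ and $\{S:S\cap O\ne\emptyset\}$ for open $O\subset Y$. It is the topology of the Hausdorff metric. The union map $\operatorname{Ran}(Y)^2\to\operatorname{Ran}(Y)$ and the maps $Y^k\to\operatorname{Ran}(Y)$, $(y_1,\dots,y_k)\mapsto\{y_1,\dots,y_k\}$, are continuous, since preimages of the generating sets are products or unions of open sets.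

\begin{proof}
For $V\in P$ let $\operatorname{Ran}'(V)\subset\operatorname{Ran}(M^\circ)$ be the open set of those $S\subset V$ that meet every component of $V$. If $V\le W$, then $\operatorname{Ran}'(V)\subset\operatorname{Ran}'(W)$. Small disjoint disks around the points of $S$ show that these sets cover. If $S\in\operatorname{Ran}'(V)\cap\operatorname{Ran}'(W)$, let $U$ be a union of such disks inside $V\cap W$. Every component of $V$ or $W$ contains a point of $S$, hence the disk around it, so $U\le V,W$, and $S\in\operatorname{Ran}'(U)$. Thus Lemma~\ref{lem:cover} applies.

Let $V_1,\dots,V_k$ be the components of $V$. The map $S\mapsto(S\cap V_i)_i$ is a bijection $\operatorname{Ran}'(V)\to\prod_i\operatorname{Ran}(V_i)$ with the union map as inverse. It is continuous because, for open $O\subset V_i$, the condition $S\cap V_i\subset O$ means $S\subset O\cup\bigcup_{j\ne i}V_j$, and $S\cap V_i$ meets $O$ exactly when $S$ does. The space $\operatorname{Ran}(\mathbb R^2)$ contracts to $\{0\}$ by $S\mapsto(1-t)S$. So each $\operatorname{Ran}'(V)$ is contractible, and $|\mathrm NP|$ is weakly equivalent to $R=\operatorname{Ran}(M^\circ)$.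

It remains to show that $R$ is weakly contractible. Fix $x_0\in M^\circ$ and let $p=\{x_0\}$. Given $S=\{s_1,\dots,s_k\}$, choose paths $\gamma_i$ in the connected surface $M^\circ$ from $s_i$ to $x_0$; then $t\mapsto\{\gamma_1(t),\dots,\gamma_k(t)\}$ joins $S$ to $p$. So $R$ is path connected. Let $i\ge1$ and write $\pi_i(R,p)$ multiplicatively. The union map $\mu\colon R\times R\to R$ sends $(p,p)$ to $p$ and induces a homomorphism $\mu_*\colon\pi_i(R,p)\times\pi_i(R,p)\to\pi_i(R,p)$. Let $e$ be the endomorphism of $\pi_i(R,p)$ induced by $S\mapsto S\cup p$. Then $\mu_*(\alpha,1)=\mu_*(1,\alpha)=e(\alpha)$ and $e\circ e=e$. Since $\mu(S,S)=S$,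
\[
\alpha=\mu_*(\alpha,\alpha)=\mu_*(\alpha,1)\,\mu_*(1,\alpha)=e(\alpha)^2 .
\]
Applying $e$ gives $e(\alpha)=e(e(\alpha))^2=e(\alpha)^2$, so $e(\alpha)=1$ and $\alpha=1$.
\end{proof}

With $\beta=e(\alpha)$, the motion $\alpha$ performed while one point stays behind, the last two equations are the relations \eqref{eq:swindle}. The argument needs the number of points, and so the number of components of $V$, to be unbounded for the union map to be defined.

\section{Cantor sets in a union of disks}\label{sec:pieces}

For $V\in P$ let
\[
\mathcal U(V)=\{f\in G: f(\mathcal C)\subset V\text{ and }f(\mathcal C)\text{ meets every component of }V\}.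
\]
This set is invariant under right multiplication by $H$, so we may form
\[
X(V)=\operatorname{Sing}\mathcal U(V)/\mathcal H\subset X .
\]

\begin{proposition}\label{prop:pieces}
For every $V\in P$ the simplicial set $X(V)$ is acyclic.
\end{proposition}

The difficulty is that a simplex of $X(V)$ is a family of Cantor sets in $V$ traced out by homeomorphisms of all of $M$, which need not preserve $V$. To apply Theorem~\ref{thm:disk} we must trace out the same family by homeomorphisms supported in $V$. This is an isotopy extension problem with parameters for a compact set that is not a submanifold. We solve it locally in the parameter with the following theorem. For manifolds $O$ and $Q$, let $\operatorname{Emb}(O,Q)$ be the space of embeddings with the compact-open topology.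

\begin{theorem}[Edwards--Kirby \cite{EK}]\label{thm:EK}
Let $Q$ be a manifold without boundary, $Z\subset Q$ compact, $O$ an open neighborhood of $Z$, and $\eta\colon O\to Q$ the inclusion. There are a neighborhood $\mathcal V$ of $\eta$ in $\operatorname{Emb}(O,Q)$, a compact set $F\subset O$, and a continuous map $\phi\colon\mathcal V\times[0,1]\to\operatorname{Emb}(O,Q)$ with
\[
\phi(j,0)=j,\qquad\phi(j,1)|_Z=\mathrm{id},\qquad\phi(j,s)=j\text{ on }O\smallsetminus F,\qquad\phi(\eta,s)=\eta .
\]
\end{theorem}

The embedding $e=\phi(j,1)$ agrees with $j$ away from $F$ and with the identity on $Z$. So $je^{-1}$ is the identity away from $j(F)$ and agrees with $j$ on $Z$, which is what an extension of $j|_Z$ with compact support should do.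

\begin{lemma}\label{lem:local}
Let $B$ be a closed disk, $Q=\operatorname{int}B$, $Z\subset Q$ compact, and $O\subset Q$ an open neighborhood of $Z$. Let $T_0$ be a compact subset of a simplex, $t_0\in T_0$, and $t\mapsto j_t$ a continuous map $T_0\to\operatorname{Emb}(O,Q)$ with $j_{t_0}$ the inclusion. Then there are a compact neighborhood $T$ of $t_0$ in $T_0$ and a continuous map $\sigma\colon T\to\operatorname{Homeo}_\partial(B)$ with $\sigma_t=j_t$ on $Z$ for all $t\in T$.
\end{lemma}

\begin{proof}
Take $\mathcal V,F,\phi$ from Theorem~\ref{thm:EK}, let $T$ be a compact neighborhood of $t_0$ with $j_t\in\mathcal V$ for $t\in T$, and put $e_t=\phi(j_t,1)$. Since $O$ is locally compact, $(t,x)\mapsto j_t(x)$ and $(t,x)\mapsto e_t(x)$ are continuous on $T\times O$.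

\emph{The images agree: $e_t(F)=j_t(F)$ and $e_t(O)=j_t(O)$.} Fix $t$ and write $\phi_s=\phi(j_t,s)$, so that $\phi_0=j_t$, $\phi_1=e_t$, and $\phi_s=j_t$ on $O\smallsetminus F$. Let $\Omega=Q\smallsetminus j_t(O\smallsetminus F)$. Since $\phi_s$ is injective, $\phi_s(O)$ is the disjoint union of $\phi_s(F)$ and $j_t(O\smallsetminus F)$, so $\phi_s(F)=\phi_s(O)\cap\Omega$. This set is closed in $\Omega$ because it is compact, and open in $\Omega$ because $\phi_s(O)$ is open in $Q$ by invariance of domain. For $x\in F$ the path $s\mapsto\phi_s(x)$ lies in $\Omega$. It starts in the clopen set $j_t(F)$, so it ends there: $e_t(x)\in j_t(F)$. It ends in the clopen set $e_t(F)$, so it starts there: $j_t(x)\in e_t(F)$. Hence $e_t(F)=j_t(F)$, and $e_t(O)=j_t(O)$ because $e_t=j_t$ on $O\smallsetminus F$.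

\emph{Definition of $\sigma_t$.} Put $\sigma_t=j_te_t^{-1}$ on $j_t(O)=e_t(O)$ and $\sigma_t=\mathrm{id}$ on $B\smallsetminus j_t(F)$. These two open sets cover $B$, and on their intersection $j_t(O\smallsetminus F)$ both formulas give the identity. So $\sigma_t$ is continuous; it maps $e_t(F)=j_t(F)$ bijectively onto itself and is the identity elsewhere, in particular on $\partial B$. As a continuous bijection of a compact Hausdorff space it lies in $\operatorname{Homeo}_\partial(B)$. On $Z$ we have $e_t=\mathrm{id}$, so $\sigma_t=j_t$.

\emph{Continuity in $t$.} It suffices to show that $(t,y)\mapsto\sigma_t(y)$ is continuous on $T\times B$. Let $(t_k,y_k)\to(t,y)$. Splitting the sequence in two, we may assume that one of the following cases holds for all $k$.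

Case 1: $y_k\in j_{t_k}(F)=e_{t_k}(F)$. The map $(t,x)\mapsto(t,e_t(x))$ is a continuous injection on the compact space $T\times F$, hence a homeomorphism onto a closed subset of $T\times B$. So $y=e_t(x)$ for some $x\in F$, the points $x_k=e_{t_k}^{-1}(y_k)$ converge to $x$, and $\sigma_{t_k}(y_k)=j_{t_k}(x_k)\to j_t(x)=\sigma_t(y)$.

Case 2: $y_k\notin j_{t_k}(F)$. Then $\sigma_{t_k}(y_k)=y_k\to y$, and we must show $\sigma_t(y)=y$. This holds by definition if $y\notin j_t(F)$. So let $y=j_t(x)$ with $x\in F$. Suppose that $x$ is an interior point of $F$, and let $D\subset F$ be a closed disk with $x\in\operatorname{int}D$. Regard $Q$ as a plane. The Jordan curve $j_t|_{\partial D}$ bounds $j_t(D)$, so it has winding number $\pm1$ about $y$. Since $j_{t_k}\to j_t$ uniformly on $D$ and $y_k\to y$, the loop $j_{t_k}|_{\partial D}$ has winding number $\pm1$ about $y_k$ for large $k$. But $y_k\notin j_{t_k}(D)$, so $j_{t_k}|_D$ is a null-homotopy of this loop in $Q\smallsetminus\{y_k\}$, a contradiction. Hence $x$ lies in the closure of $O\smallsetminus F$ in $O$, where $e_t=j_t$ by continuity. Then $y=e_t(x)$ and $\sigma_t(y)=j_t(x)=y$.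
\end{proof}

Fix $V\in P$ with components $V_1,\dots,V_k$ and identifications $V_i\cong\mathbb R^2$; let $B_i^r\subset V_i$ be the closed round disk of radius $r\in\mathbb N$. Fix $f_0\in\mathcal U(V)$, which exists by Lemma~\ref{lem:homog}(b), and put $A=f_0(\mathcal C)$ and $A_i=A\cap V_i$. Each $A_i$ is a nonempty clopen subset of $A$, hence a Cantor set. Define simplicial groups
\[
\mathcal G_i=\bigcup_r\operatorname{Sing}\operatorname{Homeo}_\partial(B_i^r),\qquad\mathcal H_i=\bigcup_r\operatorname{Sing}\operatorname{Homeo}_\partial(B_i^r,A_i),
\]
where $\operatorname{Homeo}_\partial(B_i^r,A_i)$ is the subgroup that preserves $A_i$ setwise and $r$ is large enough that $A_i\subset\operatorname{int}B_i^r$. Extension by the identity makes $\mathcal G_V=\prod_i\mathcal G_i$ and $\mathcal H_V=\prod_i\mathcal H_i$ simplicial subgroups of $\mathcal G$.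

\begin{lemma}\label{lem:iso}
The map $\varphi\mapsto[\varphi f_0]$ induces an isomorphism of simplicial sets $\mathcal G_V/\mathcal H_V\to X(V)$.
\end{lemma}

\begin{proof}
A simplex of $X(V)$ is determined by its family of Cantor sets, and $[\varphi f_0]$ is the family $t\mapsto\varphi_t(A)$. It lies in $X(V)$ because $\varphi_t$ preserves each $V_i$. Two simplices $\varphi,\psi$ of $\mathcal G_V$ give the same family exactly when each $\psi_t^{-1}\varphi_t$ preserves $A$. Since $\psi_t^{-1}\varphi_t$ preserves each $V_i$, this means that it preserves each $A_i$, that is, $\psi^{-1}\varphi\in\mathcal H_V$. So the map is well defined and injective.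

For surjectivity let $f\colon\Delta^n\to\mathcal U(V)$ be continuous. We need an $n$-simplex $\varphi$ of $\mathcal G_V$ with $\varphi_t(A)=f_t(\mathcal C)$ for all $t$. Let $v$ be a vertex of $\Delta^n$. The sets $f_v(\mathcal C)\cap V_i$ are Cantor sets, since $f_v(\mathcal C)$ meets every $V_i$. So Lemma~\ref{lem:homog}(a), applied in each $V_i$, gives $\varphi_v$ with compact support in $V$, preserving each $V_i$, with $\varphi_v(A)=f_v(\mathcal C)$. Choose $r$ so large that the interiors $Q_i$ of the disks $B_i=B_i^r$ together contain $A$, the support of $\varphi_v$, and the compact set $\bigcup_tf_t(\mathcal C)\subset V$. Let $\Gamma=\prod_i\operatorname{Homeo}_\partial(B_i)$ and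
\[
\mathcal P=\{(t,\varphi)\in\Delta^n\times\Gamma:\ \varphi(A)=f_t(\mathcal C)\}.
\]
We need a section of the projection $\mathcal P\to\Delta^n$, and we have the point $(v,\varphi_v)\in\mathcal P$.

The projection is locally a product. Let $t_0\in\Delta^n$, put $Z_i=f_{t_0}(\mathcal C)\cap Q_i$, and choose an open neighborhood $O_i$ of $Z_i$ with compact closure in $Q_i$. For $t$ in a compact neighborhood $T_0$ of $t_0$, the homeomorphism $f_tf_{t_0}^{-1}$ maps the closure of $O_i$ into $Q_i$ for every $i$. Apply Lemma~\ref{lem:local} to $j_t=f_tf_{t_0}^{-1}|_{O_i}$ for each $i$. We obtain a neighborhood $T$ of $t_0$ and a continuous map $\sigma\colon T\to\Gamma$ with $\sigma_t=f_tf_{t_0}^{-1}$ on $f_{t_0}(\mathcal C)$, so that $\sigma_t(f_{t_0}(\mathcal C))=f_t(\mathcal C)$. Therefore $\varphi(A)=f_{t_0}(\mathcal C)$ if and only if $\sigma_t\varphi(A)=f_t(\mathcal C)$, and $(t,\varphi)\mapsto(t,\sigma_t\varphi)$ is a homeomorphism from $T\times\mathcal P_{t_0}$ to $\mathcal P|_T$ over $T$, with inverse $(t,\psi)\mapsto(t,\sigma_t^{-1}\psi)$.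

A map that is locally over the base a product projection is a Serre fibration. Lift the homotopy $(t,s)\mapsto(1-s)v+st$ on $\Delta^n\times[0,1]$ to $\mathcal P$, starting from the constant map with value $(v,\varphi_v)$. At $s=1$ the lift is a section.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:pieces}]
By the Alexander trick each $\operatorname{Homeo}_\partial(B_i^r)$ is contractible, so the increasing union $\mathcal G_i$ is weakly contractible. Lemma~\ref{lem:iso} and (F4) give
\[
X(V)\cong\prod_i\mathcal G_i/\mathcal H_i\simeq\prod_iB\mathcal H_i .
\]
By Lemma~\ref{lem:homog}(b) for $g=0$ the pair $(B_i^r,A_i)$ is homeomorphic to $(\mathbb D^2,\mathcal C)$. Lemma~\ref{lem:groups}(ii) for $g=0$ says that $\operatorname{Sing}\operatorname{Homeo}_\partial(B_i^r,A_i)\to\operatorname{Map}(B_i^r\smallsetminus A_i)$ is a weak equivalence of simplicial groups, so $B\operatorname{Sing}\operatorname{Homeo}_\partial(B_i^r,A_i)$ is acyclic by (F3) and Theorem~\ref{thm:disk}. Homology commutes with increasing unions, so $B\mathcal H_i$ is acyclic, and the K\"unneth theorem shows that the product is acyclic.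
\end{proof}

This is the only use of Theorem~\ref{thm:disk}, and it is here that the self-similarity of the Cantor set enters the proof: for every $V$, with any number of components, $\mathcal U(V)$ is nonempty and each component carries a Cantor set. For a set of $n$ points, $\mathcal U(V)$ would be empty as soon as $V$ has more than $n$ components.

\section{Acyclicity of the space of Cantor sets}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:fiber}]
We apply Lemma~\ref{lem:cover} to $Y=G$ and the sets $\mathcal U(V)$, $V\in P$. Each $\mathcal U(V)$ is open: $f(\mathcal C)\subset V$ is a basic open condition in the compact-open topology, and meeting a component $V_i$ is the union over $c\in\mathcal C$ of the open conditions $f(c)\in V_i$. The assignment is order-preserving by the definition of the order on $P$. For $f\in G$, the interiors of the disks that Lemma~\ref{lem:disks} provides for $f(\mathcal C)\subset M^\circ$ form an element $V\in P$ with $f\in\mathcal U(V)$, which proves (a). For (b), let $f\in\mathcal U(V)\cap\mathcal U(W)$. Lemma~\ref{lem:disks} for $f(\mathcal C)\subset V\cap W$ gives $U\in P$ with $f(\mathcal C)\subset U\subset V\cap W$ and all components of $U$ meeting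 $f(\mathcal C)$, so $f\in\mathcal U(U)$. Each component of $V$ contains a point of $f(\mathcal C)$, hence the component of $U$ through that point. So $U\le V$, and the same argument gives $U\le W$. Total disconnectedness of $\mathcal C$ is what makes this step work.

Lemma~\ref{lem:cover} gives a weak equivalence $\operatorname{diag}\mathcal E\to\mathcal G$. The group $\mathcal H_m$ acts freely on each $\operatorname{Sing}_m\mathcal U(V)$ by pointwise right multiplication, compatibly with all structure maps, so this is an equivariant map of free $\mathcal H$-objects. By (F2) we may pass to quotients: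
\[
\operatorname{diag}\Big([n]\mapsto\coprod_{V_0\ge\dots\ge V_n}X(V_n)\Big)\xrightarrow{\ \simeq\ }X .
\]
Collapse each $X(V_n)$ to a point. This is a map of bisimplicial sets to $\mathrm N(P^{\mathrm{op}})$, regarded as constant in the second direction, and it is a homology isomorphism for each $n$ by Proposition~\ref{prop:pieces}. By (F1) and Proposition~\ref{prop:poset},
\[
H_*(X)\cong H_*(\mathrm N(P^{\mathrm{op}}))\cong H_*(\mathrm{pt}).
\]
Since $X$ is the homotopy fiber of $BH\to BG$ by (F4), the theorem follows.
\end{proof}

Together with the deduction in Section~\ref{sec:reduction}, this proves Theorem~\ref{thm:main}. The genus does not appear in the proof of Theorem~\ref{thm:fiber}, which uses Lemma~\ref{lem:groups} only for the disk; the connectedness of $M^\circ$ is used in Lemma~\ref{lem:homog}(b) and for the path connectedness of the Ran space. The full strength of Lemma~\ref{lem:groups} is needed only to pass from homeomorphism groups to mapping class groups.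

\begin{thebibliography}{9}

\bibitem{DI} Dugger and Isaksen, \emph{Topological hypercovers and $\mathbb A^1$-realizations}, Math. Z. 246 (2004).

\bibitem{EK} Edwards and Kirby, \emph{Deformations of spaces of imbeddings}, Ann. of Math. 93 (1971), Theorem 5.1.

\bibitem{FM} Farb and Margalit, \emph{Primer}, Theorem 1.14.

\bibitem{Hamstrom} Hamstrom, Illinois J. Math. 10 (1966).

\bibitem{HW} Hurewicz and Wallman, Chapter IV.

\bibitem{Moise} Moise, \emph{Geometric Topology in Dimensions 2 and 3}, Chapter 13.

\bibitem{PW} Martin Palmer and Xiaolei Wu, \emph{Big mapping class groups with uncountable integral homology}, arXiv:2212.11942 (2022).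

\bibitem{Yagasaki} Yagasaki, \emph{Homotopy types of homeomorphism groups of noncompact 2-manifolds}, Topology Appl. 108 (2000).

\end{thebibliography}
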